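# Half-turn mapping tori and the topological complexity of symplectic manifolds with torus actions

## 1. The manifolds $M(m,s)$ and their half-length circles

All manifolds and actions are smooth. We begin by building a family of closed manifolds; their use comes right after.

Let
$$A_1=\begin{pmatrix}1&2\\2&5\end{pmatrix}\in SL_2(\mathbb Z),\qquad A=A_1^{\oplus m}\in Sp(2m,\mathbb Z),\qquad m\ge 1 .$$
The matrix $A_1$ is symmetric with determinant $1$ and trace $6$, so its eigenvalues are $3\pm2\sqrt2>0$. Four properties will be used: $A\equiv I\bmod 2$; $\det A=1$; no eigenvalue of $A$ is a root of unity; and, $A$ being positive definite, $A^\rho$ is defined for all $\rho\in\mathbb R$, with $A^{\rho+\rho'}=A^{\rho}A^{\rho'}$.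

**Construction.** Let $m\ge1$, $s\in\{0,1\}$, $\Lambda=\mathbb Z^{2m}$. Let $\pi$ be the group of diffeomorphisms of $\tilde M=\mathbb R^{2m}\times\mathbb R\times\mathbb R^s\ni(v,\sigma,\rho)$ generated by
$$\lambda:(v,\sigma,\rho)\mapsto(v+\lambda,\sigma,\rho)\ (\lambda\in\Lambda),\quad t:(v,\sigma,\rho)\mapsto(-v,\sigma+1,\rho),\quad f:(v,\sigma,\rho)\mapsto(Av,\sigma,\rho+1),$$
where for $s=0$ we omit $f$ and $\rho$. Put $M(m,s)=\tilde M/\pi$ and $d=2m+1+s$.

One reads off $tf=ft$, $t\lambda t^{-1}=-\lambda$, $f\lambda f^{-1}=A\lambda$. Hence every element can be written $\lambda t^if^j$, and uniquely, since $i$ and $j$ are the translations in $\sigma,\rho$ and then $\lambda$ is determined. The action is free: if $\lambda t^if^j$ fixes a point, then $i=j=0$, so $\lambda=0$. It is properly discontinuous: if $\lambda t^if^j$ moves a compact set to meet itself, then $i,j$ are bounded, and for each $(i,j)$ only finitely many $\lambda$ are possible. It preserves orientation, because $\det(-I_{2m})=\det A=1$. The cube $[0,1]^{d}$ meets every orbit: adjust $\rho$ by $f$, then $\sigma$ by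 $t$, then $v$ by $\Lambda$. So $M(m,s)$ is a closed connected oriented manifold of dimension $d$ with universal cover $\mathbb R^d$; it is aspherical, with fundamental group $\pi$.

The smallest case $M(1,0)$ is $T^2\times[0,1]$ with its ends glued by the half turn $v\mapsto -v$. In general $M(m,s)$ is a $T^{2m}$-bundle over $T^{1+s}$ with monodromies $-I$ and, if $s=1$, $A$.

**Symplectic forms and torus actions.** On $M(m,1)$ take $\omega=\sum dx_i\wedge dy_i+d\sigma\wedge d\rho$; it is $\pi$-invariant since $-I,A\in Sp(2m,\mathbb Z)$. The translations $\sigma\mapsto\sigma+\theta$ commute with $\pi$, and $\theta=2$ acts as $t^2\in\pi$. So they define a symplectic action of the circle $\mathbb R/2\mathbb Z$. It is effective: if a translation by $\theta$ induces the identity on $M(m,1)$, it is a deck transformation $\lambda t^if^j$ acting trivially on $v$ and $\rho$, so $j=0$, $i$ is even, $\lambda=0$ and $\theta=i\in2\mathbb Z$.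

On $M(m,0)\times S^1$ use the same formula for $\omega$, with $\rho\in\mathbb R/\mathbb Z$ the coordinate on $S^1$. Translations in $\sigma\in\mathbb R/2\mathbb Z$ and in $\rho\in\mathbb R/\mathbb Z$ give a symplectic $T^2$-action, effective by the same argument.

**Half-length orbits.** When does the translation by $\theta$ fix the point $[v,\sigma,\rho]$? There must be $\lambda t^if^j\in\pi$ taking $(v,\sigma,\rho)$ to $(v,\sigma+\theta,\rho)$; so $j=0$ and $i=\theta$. If $i$ is even, then $\lambda=0$ and $\theta\in2\mathbb Z$. If $i$ is odd, then $\lambda=2v$. Thus the isotropy group is $\{0,1\}\subset\mathbb R/2\mathbb Z$ if $v\in\frac12\Lambda$, and trivial otherwise.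

Fix once and for all $p_0\in\frac12\Lambda\setminus\Lambda$, for example $p_0=(\frac12,0,\dots,0)$. The half-length orbit through $[0,0,0]$ lifts to the path from $(0,0,0)$ to $(0,1,0)=t(0,0,0)$. The one through $[p_0,0,0]$ lifts to the path from $(p_0,0,0)$ to $(p_0,1,0)=\tau(p_0,0,0)$, where $\tau$ is $t$ followed by translation by $2p_0\in\Lambda$. So these loops have the free homotopy classes given by the conjugacy classes of $t$ and $\tau$, and **they are not freely homotopic**. Indeed on the $v$-coordinate $t$ acts as $v\mapsto-v$, and a conjugate $xtx^{-1}$ has as its only fixed point the image of $0$ under $x$, which lies in $\Lambda$; but $\tau$ acts as $v\mapsto 2p_0-v$, with only fixed point $p_0\notin\Lambda$. Also $\tau^2=t^2$: the two loops become equal in $\pi$ after squaring.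

What all this is for: $M(1,1)$ is a closed symplectic $4$-manifold with an effective symplectic circle action, and the pair of loops $(t,\tau)$ will force its topological complexity to be as large as the dimension permits.

## 2. Topological complexity and the bound $2\dim M-k$

**Definition (topological complexity).** For a path-connected space $X$, $\mathrm{TC}(X)$ is the smallest integer $r\ge0$ such that $X\times X$ can be covered by $r+1$ open sets $U_0,\dots,U_r$, each admitting a continuous section of the path fibration $X^{[0,1]}\to X\times X$, $\gamma\mapsto(\gamma(0),\gamma(1))$.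

This is Farber's topological complexity, in the reduced normalization. A section over $U$ is the same thing as a homotopy between the restrictions to $U$ of the two projections $p_1,p_2:X\times X\to X$.

*Example.* For $X=S^1$ use $U_0=\{x\ne-y\}$ with the shortest arc from $x$ to $y$, and $U_1=\{x\neq y\}$ with the counterclockwise arc. So $\mathrm{TC}(S^1)\le1$, with equality because $\mathrm{TC}(X)=0$ only for contractible $X$.

We use these standard facts:

1. $\mathrm{TC}(M)\le2\dim M$ for every closed connected manifold $M$.
2. (Farber) $\mathrm{TC}(S^2)=2$, $\mathrm{TC}(T^l)=l$, and $\mathrm{TC}(X\times Y)\le\mathrm{TC}(X)+\mathrm{TC}(Y)$ for closed manifolds.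
3. (Farber's zero-divisor bound) If $q$ elements of the kernel of the cup product $H^*(X;\mathbb Q)\otimes H^*(X;\mathbb Q)\to H^*(X;\mathbb Q)$ have nonzero product, then $\mathrm{TC}(X)\ge q$ (for $X$ a closed manifold).

**Definition (actions).** A symplectic manifold is a manifold with a closed non-degenerate $2$-form $\omega$. An action of $T^k=(S^1)^k$ is *symplectic* if every group element preserves $\omega$, and *effective* if only the identity element acts as the identity map. A symplectic action is *Hamiltonian* if there is a moment map: for each $\xi$ in the Lie algebra, with vector field $\xi_M$, a function $\mu_\xi$, depending linearly on $\xi$ and $T$-invariant, with $d\mu_\xi=\omega(\xi_M,\cdot)$.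

*Example.* Rotating the round $S^2$ is Hamiltonian, the moment map being the height up to sign and scale. Translating $T^2=\mathbb R^2/\mathbb Z^2$, $\omega=dx\wedge dy$, along $x$ is symplectic but not Hamiltonian, since $\omega(\partial_x,\cdot)=dy$ is not exact.

Stephan Mescher, in "Geometric and topological properties of manifolds in robot motion planning", arXiv:2402.07265 (2024), asks the following.

**Question.** Let $(M,\omega)$ be a closed connected symplectic manifold admitting an effective symplectic $T^k$-action, where $1\le k\le\frac12\dim M$. Does it hold that $\mathrm{TC}(M)\le2\dim M-k$?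

The answer is no, already in dimension $4$ for $k=1$ and $k=2$. With $n=\frac12\dim M$ the inequality holds for $n=1$ and fails for every pair $(n,k)$ with $n\ge2$, $1\le k\le n$. For Hamiltonian actions a stronger inequality holds.

**Theorem 1.** $\mathrm{TC}(M(m,s))=2d=2\dim M(m,s)$ for all $m\ge1$, $s\in\{0,1\}$.

Hence $M(1,1)$ (dimension $4$, $k=1$) has $\mathrm{TC}=8>7=2\dim M-k$, which answers the question negatively.

**Theorem 2.**
(a) If $n=1$ (so $k=1$), the inequality holds.
(b) For all $n\ge2$, $1\le k\le n$ there is a closed connected symplectic $2n$-manifold with an effective symplectic $T^k$-action and $\mathrm{TC}(M)=2\dim M-k+1$.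
(c) If $a\ge1$, $b\ge0$, $k=a+2b$, $n\ge2a+b$, there is one with $\mathrm{TC}(M)=2\dim M-2b$. In particular, for $1\le k\le n/2$ a $T^k$-action forces no improvement on $\mathrm{TC}(M)\le2\dim M$.

**Theorem 3.** Let $T=T^k$ act effectively on a closed connected manifold $M$.
(i) If $T_x\cap T_y$ is connected for all $x,y\in M$ (e.g. free actions, semifree circle actions), then $\mathrm{TC}(M)\le2\dim M-k$.
(ii) If $M$ is symplectic and the action is Hamiltonian, then $\mathrm{TC}(M)\le2\dim M-2k$. This is sharp for every $1\le k\le n=\frac12\dim M$.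

## 3. Surfaces and tori by hand

**Proof of Theorem 2(a).** Let the circle act effectively and symplectically on a closed connected symplectic surface $M$, which is oriented by $\omega$. Choose an invariant metric. At a fixed point $x$ the action is, via the exponential map, a representation $S^1\to SO(2)$ on $T_xM$. It is nontrivial: otherwise the action is trivial near $x$, and an isometry of a connected manifold that is the identity on an open set is the identity. So fixed points are isolated, and finite in number. Let $g\in S^1$ generate a dense subgroup. Its fixed points are those of $S^1$, and near each it is a nontrivial rotation, of fixed point index $1$. Since $g$ is homotopic to the identity, the Lefschetz theorem gives $\chi(M)=\#M^{S^1}\ge0$. So $M$ is $S^2$ or $T^2$, and $\mathrm{TC}(M)=2\le3=2\cdot2-1$ by Farber. $\blacksquare$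

Tori give no trouble either. If $T^k$ acts on $T^{2n}$ by translations through a subtorus, then $\mathrm{TC}(T^{2n})=2n\le4n-k$ because $k\le n$.

## 4. Equivariant cells, and the orbit at which they fail

The natural attempt to prove $\mathrm{TC}(M)\le2\dim M-k$ is to cut $M\times M$ into pieces $T/H\times(\text{open disc})$. The disc directions number at most $2\dim M-k$, and one hopes to treat all cells of one disc dimension at once. This proves Theorem 3, and shows exactly where the attempt stops.

**Setting for Theorem 3.** Let $D=\dim M$. Let $K=T$ act diagonally on $M\times M$, or let $K=T\times T$ act factorwise; both actions are effective. By Illman's theorem a compact smooth $K$-manifold ($K$ a compact Lie group) has a finite $K$-CW structure. Let $X_j$ be the $j$-skeleton of $M\times M$. Then $A_j=X_j\setminus X_{j-1}$ is a topological disjoint union of finitely many open cells $K/H\times\mathring D^j$.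

**Step 1: cells have $j\le2D-\dim K$.** This step bounds the number of open sets that will be needed. Since $K$ is abelian, all points of the cell $K/H\times\mathring D^j$ have isotropy exactly $H$. So $\mathring D^j$ maps continuously and injectively into $(M\times M)_{(H)}/K$, where $(M\times M)_{(H)}$ is the set of points with isotropy $H$. By the slice theorem, near such a point $M\times M$ is $K\times_HV$, with $V$ the slice representation and $\dim V=2D-\dim K+\dim H$. The point $[k,v]$ has isotropy $H_v$, so $(M\times M)_{(H)}/K$ is locally $V^H$. By invariance of domain $j\le\dim V^H$.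

If $h\in H$ acts trivially on $V$, then $h[k,v]=[kh,v]=[k,hv]=[k,v]$, so $h$ acts trivially on an open set. For an invariant metric $h$ is an isometry of the connected manifold $M\times M$, so it acts trivially everywhere, and $h=1$. Hence $V$, and so $V/V^H$, is a faithful representation of $H$. The identity component of $H$ is a torus of rank $\dim H$ embedded in an orthogonal group of degree $\dim V/V^H$, and a torus in $O(N)$ has rank at most $N/2$. So $\dim V/V^H\ge2\dim H$, and
$$j\le\dim V^H\le2D-\dim K+\dim H-2\dim H\le2D-\dim K.$$

**Step 2: from central orbits to open sets.** Here we isolate the only condition that remains. Suppose that *for every cell the projections $p_1,p_2$, restricted to the central orbit $K/H\times0$, are homotopic as maps to $M$*. Since each open cell deformation retracts onto its central orbit, $p_1\simeq p_2$ on $A_j$. The set $A_j$ is a (metrizable, finite-dimensional) topological manifold, with components possibly of different dimensions, hence an ANR, and is closed in the open set $(M\times M)\setminus X_{j-1}$. So there is a retraction $r:O\to A_j$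 of an open neighborhood $O\subset M\times M$ of $A_j$. For a Riemannian metric on $M\times M$ let
$$O_j=\{y\in O: d(y,r(y))<\text{injectivity radius}\}.$$
This is an open neighborhood of $A_j$, and on it $r$ is homotopic in $M\times M$ to the inclusion along short geodesics. So on $O_j$ we have $p_1\simeq p_1r\simeq p_2r\simeq p_2$, which is a section of the path fibration over $O_j$. The sets $O_0,\dots,O_{2D-\dim K}$ cover $M\times M$ by Step 1. Therefore $\mathrm{TC}(M)\le2D-\dim K$ under the italicized condition.

**Step 3: part (i).** Take $K=T$. The central orbit of a cell is $gH\mapsto(gx,gy)$ with $H=T_x\cap T_y$. Being connected and closed, $H$ is a subtorus, hence a direct factor, and $T\to T/H$ has a section $\varsigma$. Let $x_\theta$ be a path from $x$ to $y$. Since $\varsigma(gH)\in gH$ and $H$ fixes $x$ and $y$, the map $(gH,\theta)\mapsto\varsigma(gH)x_\theta$ is a homotopy from $gH\mapsto gx$ to $gH\mapsto gy$. So $\mathrm{TC}(M)\le2D-k$. For free actions all $T_x$ are trivial; for semifree circle actions each is trivial or $S^1$; so the hypothesis holds in both cases.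

**Step 4: the bound in part (ii).** Take $K=T\times T$, $\dim K=2k$. The central orbit is $T/T_x\times T/T_y\to M\times M$, $(g,g')\mapsto(gx,g'y)$. It suffices that each orbit map $T/T_x\to M$ is null-homotopic: then both projections are null-homotopic, and so homotopic, as $M$ is path-connected.

Let $H=T_x$ and let $N$ be the component of $M^H$ containing $x$. It is a closed submanifold, and it is $T$-invariant since $T$ is abelian and connected. It is symplectic: put $V=T_yM$ for $y\in N$, so $T_yN=V^H$, and let $V'$ be the span of all $hv-v$. For $u\in V^H$ we have $\omega(u,hv-v)=\omega(h^{-1}u,v)-\omega(u,v)=0$. Averaging over $H$ shows $V=V^H+V'$. So a vector of $V^H$ that is $\omega$-orthogonal to $V^H$ is orthogonal to $V$, hence zero.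

Let $\xi$ generate a dense one-parameter subgroup of $T$. The function $\mu_\xi|_N$ has a critical point $x'$ since $N$ is compact. The vector $\xi_M(x')$ is tangent to $N$ and $\omega(\xi_M(x'),\cdot)$ vanishes on $T_{x'}N$, so $\xi_M(x')=0$, and $x'$ is fixed by the dense subgroup, hence by $T$. If $x_\theta$ is a path in $N\subset M^H$ from $x$ to $x'$, then $(gH,\theta)\mapsto gx_\theta$ is well defined on $T/H$ and contracts the orbit map to a constant. So $\mathrm{TC}(M)\le2D-2k$.

**Step 5: sharpness.** This step matches the bound with products of classes. Let $\Sigma_2$ be the closed surface of genus $2$ and $M=(S^2)^k\times\Sigma_2^{\,n-k}$, with $T^k$ rotating the spheres; this is Hamiltonian and effective. Write $\bar a=1\otimes a-a\otimes1$, a zero-divisor, in rational cohomology. For the generator $u$ of $H^2(S^2)$, $\bar u^2=-2\,u\otimes u\ne0$. For a symplectic basis $a_1,b_1,a_2,b_2$ of $H^1(\Sigma_2)$ with $a_ib_i=w$, and since $(1\otimes a)(b\otimes1)=-b\otimes a$ in degree one,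
$$\bar a_i\bar b_i=1\otimes w+w\otimes1+b_i\otimes a_i-a_i\otimes b_i .$$
In the product over $i=1,2$ the terms $(1\otimes w)(w\otimes1)$ and $(w\otimes1)(1\otimes w)$ give $2\,w\otimes w$. All others vanish, because $w$ times a class of degree $1$ or $2$ is zero and $a_1a_2=b_1b_2=a_1b_2=b_1a_2=0$. So $\bar a_1\bar b_1\bar a_2\bar b_2=2\,w\otimes w\ne0$. By Künneth there is a nonzero product of $2k+4(n-k)=4n-2k$ zero-divisors, and the zero-divisor bound gives $\mathrm{TC}(M)\ge4n-2k=2\dim M-2k$. This completes the proof of Theorem 3. $\blacksquare$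

**Where the attempt stops.** For a symplectic action that is not Hamiltonian we would like Step 3 with disconnected $H$. Take $M(m,1)$ with its circle action, $x=[0,0,0]$ and $y=[p_0,0,0]$. Then $T_x\cap T_y=\{0,1\}\cong\mathbb Z/2$, and on the diagonal orbit of $(x,y)$, a circle, the projections $p_1$ and $p_2$ are the half-length loops of Section 1, in the classes $t$ and $\tau$. They are not freely homotopic. So *no* set containing this orbit carries a section of the path fibration, and no cover by $T$-invariant sets can work at all.

This does not show that $\mathrm{TC}$ is large, since covers need not be invariant. It does tell us where to look: at pairs $(v_1,v_2)$ near $(0,p_0)$, and at the element $(t,\tau)\in\pi\times\pi$, whose square $(t^2,t^2)$ is a central diagonal element.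

## 5. An obstruction in the homology of $E(\pi)/(\pi\times\pi)$

We need a lower bound that sees all covers. Let $M$ be a closed connected aspherical manifold, $\pi=\pi_1(M)$, $G=\pi\times\pi$, and let $G$ act on the set $\pi$ by $(a,b)x=axb^{-1}$. This action is transitive and the stabilizer of $1$ is the diagonal $\Delta\pi$.

**Definition (the complex $E$).** $E=E(\pi)$ is the simplicial complex with vertex set $\pi\times\mathbb N$ whose simplices are the finite nonempty subsets with pairwise distinct second coordinates ("colors"), with the weak topology. $E_r\subset E$ is the subcomplex on the colors $0,\dots,r$; so $\dim E_r=r$. For nonempty $T\subset\pi$, $E[T]$ is the full subcomplex on $T\times\mathbb N$.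

$G$ acts on $E$ and preserves colors, so an element preserving a simplex fixes it pointwise; hence $E_r/G$ is a CW complex of dimension $r$. The complexes $E$ and $E[T]$ are contractible: a finite subcomplex lies in a cone whose apex is a vertex of an unused color, so all homotopy groups vanish, and Whitehead's theorem applies.

Recall that if $Y$ is a free $\Gamma'$-CW complex and $Y'$ a contractible space with $\Gamma'$-action, then there is a $\Gamma'$-map $Y\to Y'$, and any two are $\Gamma'$-homotopic; one extends over one cell $\Gamma'\times D^j$ at a time. Lifting a triangulation of $M\times M$ makes $\tilde M^2$ a free $G$-CW complex. So there is a $G$-map $h:\tilde M^2\to E$, unique up to $G$-homotopy.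

**Lemma 1.** If $\mathrm{TC}(M)\le r$, there is a $G$-map $\tilde M^2\to E_r$.

*Proof.* Let $U_0,\dots,U_r$ be a cover with sections and $\tilde U_i\subset\tilde M^2$ the preimage of $U_i$. For $(p,q)\in\tilde U_i$ lift the chosen path from the image of $p$ to the image of $q$ to a path starting at $p$. It ends at $s_i(p,q)\cdot q$ for a unique $s_i(p,q)\in\pi$. By the homotopy lifting property the endpoint depends continuously on $(p,q)$, so $s_i:\tilde U_i\to\pi$ is locally constant. For $(a,b)\in G$ the lift starting at $ap$ is $a$ times the old one and ends at $a\,s_i(p,q)\,q=\big(a\,s_i(p,q)\,b^{-1}\big)bq$. So $s_i$ is a $G$-map.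

Take a partition of unity $(\rho_i)$ on $M\times M$ with $\operatorname{supp}\rho_i\subset U_i$, regarded as functions on $\tilde M^2$, and send $y\mapsto\sum_i\rho_i(y)\,(s_i(y),i)\in E_r$. Near a given $y$, for each $i$ either $\rho_i=0$ or $s_i$ is defined and constant. So locally the map goes into one simplex with continuous barycentric coordinates, and it is continuous. It is a $G$-map. $\square$

**Lemma 2.** Let $M=M_1\times\dots\times M_q$ with $M_i$ closed connected aspherical, $\pi_i=\pi_1(M_i)$, $G_i=\pi_i^2$. Let $R$ be a commutative ring, $y_i\in H_{e_i}(M_i^2;R)$, with image $z_i\in H_{e_i}(E(\pi_i)/G_i;R)$ under the map induced by $h$. If $z_1\times\dots\times z_q\ne0$ in $H_e(\prod E(\pi_i)/G_i;R)$, $e=\sum e_i$, then $\mathrm{TC}(M)\ge e$.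

*Proof.* Suppose $\mathrm{TC}(M)\le r<e$. Lemma 1 and the simplicial maps $E(\pi)\to E(\pi_i)$, $(x,j)\mapsto(x_i,j)$, give a $G$-map $\tilde M^2\to E_r(\pi)\to\prod E(\pi_i)$. In each factor it is a $G$-map from a free $G$-CW complex to a contractible $G$-space (with $G$ acting through $G_i$), so it is $G$-homotopic to $\tilde M^2\to\tilde M_i^2\to E(\pi_i)$. Passing to quotients, the map sending $y_1\times\dots\times y_q$ to $z_1\times\dots\times z_q$ factors in homology through $H_e(E_r(\pi)/G;R)$, which is $0$ since $\dim E_r(\pi)/G=r<e$. This is a contradiction. $\square$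

**Example (tori).** For $M=T^l$ the group $G=\mathbb Z^l\times\mathbb Z^l$ acts on $E(\mathbb Z^l)$ through $(a,b)\mapsto a-b$, and $\mathbb Z^l$ acts freely on the contractible complex $E(\mathbb Z^l)$. So $E/G\simeq T^l$, and $T^l\times T^l\to E/G\simeq T^l$ is $(a,b)\mapsto a-b$ on $\pi_1$. The class $[T^l\times pt]$ maps to a generator of $H_l(E/G;R)\cong R$, so Lemma 2 gives $\mathrm{TC}(T^l)\ge l$. But $[T^l\times T^l]$ maps to $0$ for $l\ge1$.

Now fix $m,s$, $M=M(m,s)$, and put $R=\mathbb Z$ if $s=0$, $R=\mathbb F_2$ if $s=1$. From here to the end of Section 10, homology has coefficients in $R$ unless indicated. The goal is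
$$h_*[M\times M]\ne0\in H_{2d}(E/G).\tag{1}$$
By Lemma 2 with one factor, (1) gives $\mathrm{TC}(M)\ge2d$, and so equality; thus (1) implies Theorem 1.

The difficulty is that $G$ does not act freely on $E$. The plan is to compare $E/G$ with a homotopy-theoretic quotient. If $h_*[M\times M]$ vanished, a class in group homology would have to come from the points of $E$ with nontrivial stabilizer. We then intersect with the locus $v_1=0,\ v_2=p_0$, which turns that class into one of a small abelian group $W$ containing $(t,\tau)$, and show that the singular points cannot produce it.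

## 6. Fixed points and centralizers in $\pi$

This section collects all the algebra of $\pi$ that is needed. For $g=\lambda t^if^j$ let
$$\bar g(v)=L(g)v+\lambda,\qquad L(g)=(-1)^iA^j,$$
the action on the $v$-coordinate. Let $Z=\langle t^2\rangle$, which is central; $\Lambda'=\Lambda Z\cong\Lambda\times Z$, which is normal and abelian with abelian quotient $\pi/\Lambda'\cong\mathbb Z/2\times\mathbb Z^s$; and $\pi_p=\{g:\bar gp=p\}\supseteq Z$ for $p\in\mathbb R^{2m}$.

**Fact 1.** *$g\in\Lambda'$ iff $L(g)=1$. If $g\notin\Lambda'$, then $1$ is not an eigenvalue of $L(g)$, and $\bar g$ has a unique fixed point.* The eigenvalues of $L(g)$ are $\pm(3\pm2\sqrt2)^j$ with the outer sign $(-1)^i$. For $j\ne0$ none is $1$; for $j=0$ they are all $(-1)^i$. So $1$ is an eigenvalue only if $j=0$ and $i$ is even, and then $L(g)=1$. If $1$ is not an eigenvalue, the fixed point is $(1-L(g))^{-1}\lambda$.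

**Fact 2.** *$\pi_p$ embeds in $\pi/\Lambda\cong\mathbb Z^{1+s}$ and is free abelian; $\pi_p\cap\Lambda'=Z$; and $\pi_p\cap\pi_q=Z$ for $p\ne q$.* A nonzero translation has no fixed point, so $\pi_p\cap\Lambda=1$ and $\lambda t^{2i}\in\pi_p$ only for $\lambda=0$. If $g$ fixes $p\neq q$, then $g\in\Lambda'$ by Fact 1, so $g\in\pi_p\cap\Lambda'=Z$.

**Fact 3.** *If $a\in\Lambda'\setminus Z$, then $C_\pi(a)=\Lambda'$. If $a\notin\Lambda'$ has fixed point $p$, then $C_\pi(a)=\pi_p$.* First let $a=\lambda t^{2i}$, $\lambda\ne0$. If $b$ commutes with $a$, then $bab^{-1}=(L(b)\lambda)t^{2i}$ gives $L(b)\lambda=\lambda$, so $b\in\Lambda'$ by Fact 1; conversely $\Lambda'$ is abelian. Now let $a\notin\Lambda'$. If $b$ commutes with $a$, then $\bar bp$ is fixed by $\bar a$, so $\bar bp=p$; conversely $a\in\pi_p$, which is abelian.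

Let $\mathcal P=\{p:\pi_p\ne Z\}$. For $p\in\mathcal P$, $\pi_p=\pi_q$ implies $p=q$, since otherwise $\pi_p=\pi_p\cap\pi_q=Z$. Also $a\pi_pa^{-1}=\pi_{\bar ap}$.

**The two base points.** Since $A^{\pm1}\equiv I\bmod2$ and $2p_0\in\Lambda$,
$$\bar x0\in\Lambda,\qquad \bar xp_0\in p_0+\Lambda\qquad\text{for all }x\in\pi.\tag{2}$$
In particular $\bar xp_0\ne0$ and $\bar x0\neq p_0$ always. The subgroup $\pi_0$ is free abelian on $t$ (and $f$ if $s=1$). Let $\lambda_u$ denote translation by $u\in\Lambda$, and put
$$\tau=\lambda_{2p_0}t,\qquad f_0=\lambda_{(1-A)p_0}f .$$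
Both fix $p_0$, they map to the standard generators of $\pi/\Lambda$, and so $\pi_{p_0}$ is free abelian on $\tau$ (and $f_0$). Moreover $\tau^2=\lambda_{2p_0}\lambda_{-2p_0}t^2=t^2$.

## 7. The groups $Q$ and $W$ and the class $\iota$

The diagonal $\Delta Z=\{(z,z)\}\subset G$ is central and acts trivially on $E$, since $zxz^{-1}=x$. So we divide by it:
$$Q=G/\Delta Z,\qquad\tilde W=\pi_0\times\pi_{p_0}\cong\mathbb Z^{2+2s},\qquad W=\tilde W/\Delta Z\subset Q .$$
Note that $E/Q=E/G$. Put $c=(t,1)$, $d_0=(1,\tau)$, $\varphi=(f,1)$, $\varphi'=(1,f_0)$ in $W$. The generator of $\Delta Z$ is $(t^2,t^2)=(t^2,\tau^2)$, so $W$ is the abelian group on these generators with the single relation $c^2d_0^2=1$. With $\varepsilon=cd_0$, the class of $(t,\tau)$, this says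
$$W=F\times U,\qquad F=\langle\varepsilon\rangle\cong\mathbb Z/2,\qquad U=\langle c\rangle\cong\mathbb Z\ (s=0),\quad U=\langle c,\varphi,\varphi'\rangle\cong\mathbb Z^3\ (s=1).$$
Let $C=\langle c^2\rangle=(Z\times Z)/\Delta Z\cong\mathbb Z$.

**Definition.** $\iota\in H_{2+2s}(W)$ is the image of a generator of $H_{2+2s}(\tilde W)$, $\tilde W\cong\mathbb Z^{2+2s}$. It is defined up to sign.

The purpose of the next two computations is to locate $\iota$. Recall that for an abelian group $W$ the multiplication $W\times W\to W$ is a homomorphism and makes $H_*(W)$ a graded-commutative ring (Pontryagin product), natural in $W$. The product of classes from two direct factors is their cross product, and the generator of $H_r(\mathbb Z^r)$ is the product of the degree-one classes of a basis.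

*Case $s=1$, $R=\mathbb F_2$.* Here $\iota=[c][d_0][\varphi][\varphi']$. Since $[d_0]=[\varepsilon]-[c]$ in $H_1(W)$ and $[c]^2=0$ (it comes from $H_2(\langle c\rangle)=0$), we get $\iota=[c][\varepsilon][\varphi][\varphi']=[\varepsilon]\times[U]$, with $[U]$ the generator of $H_3(U;\mathbb F_2)$. This is the nonzero element of the Künneth summand $H_1(F;\mathbb F_2)\otimes H_3(U;\mathbb F_2)$.

*Case $s=0$, $R=\mathbb Z$.* Let $\bar W=W/C=\langle\bar c\rangle\times\langle\bar d_0\rangle\cong(\mathbb Z/2)^2$. The map $\tilde W=\langle t\rangle\times\langle\tau\rangle\to\bar W$ is a product map, so $\iota\mapsto\pm[\bar c]\times[\bar d_0]$, the nonzero element of $H_1(\mathbb Z/2;\mathbb Z)\otimes H_1(\mathbb Z/2;\mathbb Z)\cong\mathbb Z/2$, which Künneth embeds in $H_2(\bar W;\mathbb Z)$.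

## 8. Intersecting with the locus $v_1=0,\ v_2=p_0$

**Definition (Borel homology).** For a group $\Gamma'$ and a $\Gamma'$-space (or pair) $K$, $H_*^{\Gamma'}(K)=H_*(K\times_{\Gamma'}E\Gamma';R)$, where $E\Gamma'$ is a contractible free $\Gamma'$-CW complex.

*Example.* Let $\mathbb Z/2$ act on $\mathbb R$ by reflection. Then $H_*^{\mathbb Z/2}(\mathbb R)=H_*(\mathbb Z/2)$, while $\mathbb R/(\mathbb Z/2)$ is a half-line with the homology of a point. The difference comes from the fixed point $0$.

Four properties are used.

1. An equivariant map that is an ordinary homotopy equivalence induces an isomorphism: it is a map of fiber bundles over $B\Gamma'$ that is an equivalence on fibers.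
2. If $\Gamma'$ acts freely and properly discontinuously, as a group of deck transformations, then $H_*^{\Gamma'}(K)=H_*(K/\Gamma')$: the map $K\times_{\Gamma'}E\Gamma'\to K/\Gamma'$ is a bundle with contractible fiber.
3. For a subgroup $\Gamma'\subset\Gamma$, $H_*^{\Gamma}(\Gamma\times_{\Gamma'}K)=H_*^{\Gamma'}(K)$, because $(\Gamma\times_{\Gamma'}K)\times_\Gamma E\Gamma=K\times_{\Gamma'}E\Gamma$.
4. $H_*^{\Gamma'}(pt)=H_*(\Gamma')$, and so $H_*^\Gamma(\Gamma/\Gamma')=H_*(\Gamma')$.

**Step 1: the spaces $P$ and $X$.** This step produces a free $Q$-manifold over $M\times M$ and a contractible space that keeps its $v$-coordinates. Let $P=\tilde M^2/\Delta Z$. Then $Q$ acts freely, by deck transformations, and $P/Q=M\times M$. Simultaneous translation of $(\sigma_1,\sigma_2)$ commutes with $G$, and contains $\Delta Z$. Let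
$$\psi:P\to X=\tilde M^2/\Delta\mathbb R\cong\mathbb R^{4m+1+2s}\ni(v_1,v_2,\delta=\sigma_1-\sigma_2,\rho_1,\rho_2)$$
be the quotient by the circle $\Delta\mathbb R/\Delta Z$. It is a $Q$-map. Let $X_0=\{v_1=0,\ v_2=p_0\}\subset X$. For $(a,b)\in Q$ we have $(a,b)X_0=\{v_1=\bar a0,\ v_2=\bar bp_0\}$. So the setwise stabilizer of $X_0$ is $W$, and distinct translates are disjoint. By (2), and using translations,
$$Y:=QX_0=\{(v_1,v_2)\in\mathcal C\},\qquad\mathcal C=\Lambda\times(p_0+\Lambda),$$
which is closed, with components the translates of $X_0$.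

**Step 2: a tube around $Y$.** We need disjoint open neighborhoods of the translates, permuted by $Q$. For $x\in X$ and $w=(w_1,w_2)\in\mathcal C$ put
$$q(x,w)=|A^{-\rho_1}(v_1-w_1)|^2+|A^{-\rho_2}(v_2-w_2)|^2$$
(omit the powers of $A$ if $s=0$). An element $a=\lambda t^if^j$ changes $v_1-w_1$ to $\pm A^j(v_1-w_1)$ and $\rho_1$ to $\rho_1+j$; similarly for $b$ and the second term. So $q(gx,gw)=q(x,w)$ for $g\in Q$. Put $w_0=(0,p_0)$ and
$$N_0=\{x\in X:q(x,w_0)<q(x,w)\text{ for all }w\in\mathcal C,\ w\ne w_0\}.$$
For $x$ in a compact set, $\rho_1,\rho_2$ are bounded, so $q(x,w)\to\infty$ uniformly as $|w|\to\infty$. Locally only finitely many of the strict inequalities matter, and $N_0$ is open. It contains $X_0$, where $q(x,w_0)=0$ and the other values are positive. It is $W$-invariant as $W$ fixes $w_0$. If $x\in Y$ has $(v_1,v_2)=w\neq w_0$, then $q(x,w)=0<q(x,w_0)$; hence $N_0\cap Y=X_0$. On $gN_0$ the unique minimizing point of $\mathcal C$ is $gw_0$, and $W$ is the stabilizer of $w_0$, so $gN_0\cap g'N_0=\emptyset$ if $gW\ne g'W$. Therefore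
$$QN_0=Q\times_WN_0,\qquad QN_0\cap Y=Q\times_WX_0 .$$

**Step 3: the localization map $\Psi$.** We now build "intersection with $Y$" for an arbitrary $Q$-space, so that it can be applied to $P$, to $E$ and to subcomplexes of $E$. $W$-equivariantly $X=V\times X_0$, with $V=\mathbb R^{4m}\ni(v_1,v_2-p_0)$. Here $(a,b)\in W$ acts linearly on $V$ by $(L(a),L(b))$, because $\bar a0=0$ and $\bar bp_0=p_0$, and preserves orientation, because $\det L=1$. Let $u\in H_W^{4m}(V,V\setminus0)$ be the Thom class of the oriented bundle $V\times_WEW\to BW$. It pulls back along $K\times X\to V$ to $K\times(X,X\setminus X_0)$. For a $Q$-space $K$ let $\Psi_K$ be the composite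
$$H_j^Q(K)\cong H_j^Q(K\times X)\to H_j^Q(K\times(X,X\setminus Y))\cong H_j^W(K\times(X,X\setminus X_0))\xrightarrow{\ \cap u\ }H_{j-4m}^W(K\times X)\cong H_{j-4m}^W(K).$$
The outer isomorphisms hold because $X$ is contractible. The middle one has three parts. First, excision to $K\times(QN_0,QN_0\setminus Y)$: the closed set $X\setminus QN_0$ lies in the open set $X\setminus Y$. Second, property 3 applied to $K\times QN_0\cong Q\times_W(K\times N_0)$, which leads to $H_j^W(K\times(N_0,N_0\setminus X_0))$. Third, excision from $N_0$ to $X$ in $W$-Borel homology: the closed set $X\setminus N_0$ lies in the open set $X\setminus X_0$. Every arrow is natural in $K$, so $\Psi$ is natural in $K$.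

**Claim A.** The image of $\Psi_P([M\times M])$ in $H_{2d-4m}^W(E)=H_{2+2s}(W)$, under any $Q$-map $P\to E$, is $\pm\iota$.

*Proof.* Here $[M\times M]\in H_{2d}(P/Q)=H_{2d}^Q(P)$, and $2d-4m=2+2s$. We first remove the auxiliary factor $X$. The $Q$-map $(\mathrm{id},\psi):P\to P\times X$ is a section of the projection, hence inverts it in Borel homology. It pulls $P\times Y$ and $P\times X_0$ back to $\psi^{-1}(Y)$ and $P_0:=\psi^{-1}(X_0)$. By naturality of excision and cap products, and since $Q$ and $W$ act freely on $P$, $\Psi_P$ is the composite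
$$H_{2d}(P/Q)\to H_{2d}\big(P/Q,(P\setminus\psi^{-1}Y)/Q\big)\cong H_{2d}\big(P/W,(P\setminus P_0)/W\big)\xrightarrow{\cap\psi^*u}H_{2d-4m}(P/W).$$
Now we identify the geometry. $P_0=\mathbb R^{2+2s}/\Delta Z$ with coordinates $(\sigma_1,\sigma_2,\rho_1,\rho_2)$, and $t,\tau,f,f_0$ translate these by $1$. So $B:=P_0/W=\mathbb R^{2+2s}/\tilde W$ is a torus. $W$-equivariantly $P=V\times P_0$, so $P/W\to B$ is an oriented vector bundle with zero section $B$ and Thom class $\psi^*u$. Since $\psi^{-1}(QN_0)=Q\times_W\psi^{-1}(N_0)$, the quotient $\psi^{-1}(N_0)/W$ is an open subset of $M\times M$ as well as of $P/W$, and contains the compact set $B=\psi^{-1}(Y)/Q$. So after excision $[M\times M]$ becomes the orientation class along $B$ in $H_{2d}(P/W,P/W\setminus B)$, the class that restricts to the local orientation at each point of $B$.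

By the Thom isomorphism that group is isomorphic, via $\cap\,\psi^*u$, to $H_{2+2s}(P/W)\cong H_{2+2s}(B)\cong R$, $B$ being a connected torus. The orientation class restricts to generators at points, so it is a generator, and capping gives $\pm[B]$. Finally $B\simeq P_0\times_WEW\to E\times_WEW\simeq BW$ classifies the $W$-cover $P_0\to B$, which is the quotient by $\Delta Z$ of the universal cover. So on $\pi_1$ it is the projection $\tilde W\to W$, and $[B]\mapsto\pm\iota$. $\square$

## 9. The singular set of $E$ as a graph

**Step 1: if (1) fails, $\iota$ comes from the singular set.** The stabilizer in $Q$ of a point in the interior of a simplex is the pointwise stabilizer of the simplex, namely $G_S/\Delta Z$, where $S\subset\pi$ is the set of first coordinates of its vertices and $G_S=\{(a,b):axb^{-1}=x\ \forall x\in S\}$. Let $E^{\rm sing}$ be the set of points with nontrivial $Q$-stabilizer. It is a subcomplex, since stabilizers grow on passing to faces. $Q$ permutes the simplices outside $E^{\rm sing}$ freely. We claim that projection induces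
$$H_*^Q(E,E^{\rm sing})\cong H_*(E/Q,E^{\rm sing}/Q).\tag{3}$$
Filter by $E^{\rm sing}\cup E^{(n)}$, where $E^{(n)}$ is the $n$-skeleton. The relative terms on both sides are direct sums of $H_*(D^n,S^{n-1})$ over the $Q$-orbits of $n$-simplices outside $E^{\rm sing}$, on the left by properties 3 and 4 for the trivial subgroup, and projection identifies them. The five lemma gives the isomorphism for each $n$. Homology passes to the colimit, because a compact subset of $E\times_QEQ$ has compact image in the CW complex $E/Q$ and so lies over some skeleton.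

Suppose (1) fails. As $\Delta Z$ acts trivially on $E$, $h$ induces a $Q$-map $P\to E$. Let $z\in H_{2d}^Q(E)$ be the image of $[M\times M]\in H_{2d}^Q(P)$. Its image in $H_{2d}(E/Q)=H_{2d}(E/G)$ is $h_*[M\times M]=0$, so by (3) $z\mapsto0$ in $H_{2d}^Q(E,E^{\rm sing})$, and $z$ is the image of some $z'\in H_{2d}^Q(E^{\rm sing})$. By naturality $\Psi_E(z)$ is the image of $\Psi_{E^{\rm sing}}(z')$. By naturality for $P\to E$ and Claim A, $\Psi_E(z)=\pm\iota$. Hence
$$\iota\in\operatorname{im}\big(H_{2+2s}^W(E^{\rm sing})\to H_{2+2s}^W(E)=H_{2+2s}(W)\big).\tag{4}$$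
The rest of the proof contradicts (4).

**Step 2: which simplices are singular.** This is where the centralizers enter. Fix $x_0\in S$. If $(a,b)\in G_S$, then $b=x_0^{-1}ax_0$, and for $x\in S$ the condition $axb^{-1}=x$ says that $a$ commutes with $xx_0^{-1}$. So
$$G_S=\{(a,x_0^{-1}ax_0):a\in C_\pi(Sx_0^{-1})\},$$
and such an element lies in $\Delta Z$ iff $a\in Z$. So the $Q$-stabilizer is nontrivial iff $Sx_0^{-1}\subset C_\pi(a)$ for some $a\notin Z$. By Fact 3, $C_\pi(a)$ is $\Lambda'$, or $\pi_p$ with $p$ the fixed point of $a$; in the latter case $a\in\pi_p\setminus Z$, so $p\in\mathcal P$. Hence nontriviality implies $S\subset\Lambda'x_0$ or $S\subset\pi_px_0$ for some $p\in\mathcal P$. The converse holds since $\Lambda'$ and $\pi_p$ are abelian and larger than $Z$. So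
$$E^{\rm sing}=\bigcup_{T\in\mathcal T}E[T],\qquad\mathcal T=\{\Lambda'x\}\cup\{\pi_px:p\in\mathcal P\}\quad(x\in\pi).$$

**Step 3: the pieces meet in a graph-like way.** We replace $E^{\rm sing}$ by a graph. Two distinct members of $\mathcal T$ containing a common $x$ are $Hx\ne H'x$ with $H\cap H'=Z$ by Fact 2, so they meet exactly in $Zx$. Each $Z$-coset $Zx$ lies in some $T$, for instance $\Lambda'x$, and each $T$ is a union of $Z$-cosets. Hence, for $T\neq T'$, $E[T]\cap E[T']=E[T\cap T']$ is empty or equals $E[\kappa]$ for a single $\kappa\in\pi/Z$; and $E[\kappa]\cap E[\kappa']=\emptyset$ for $\kappa\ne\kappa'$. Therefore $E^{\rm sing}$ is the pushout of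
$$\bigsqcup_TE[T]\ \longleftarrow\bigsqcup_{(\kappa,T),\,\kappa\subset T}E[\kappa]\longrightarrow\ \bigsqcup_\kappa E[\kappa]\qquad(\kappa\in\pi/Z):$$
the pushout glues the $E[T]$ along their copies of each $E[\kappa]$ and makes no other identification. The left map is the inclusion of a subcomplex, because for fixed $T$ the $E[\kappa]$ are disjoint.

Let $\Gamma$ be the graph with vertex set $\mathcal T\sqcup\pi/Z$ and edges the pairs $\kappa\subset T$. The group $Q$ acts on it: $(a,b)$ sends $Hx$ to $aHxb^{-1}=(aHa^{-1})\,axb^{-1}$, where $a\Lambda'a^{-1}=\Lambda'$ and $a\pi_pa^{-1}=\pi_{\bar ap}$, and $\Delta Z$ acts trivially. The double mapping cylinder of the diagram maps $Q$-equivariantly to $E^{\rm sing}$ and to $\Gamma$. The first map is a homotopy equivalence because the left map is a cofibration, the second because all $E[T]$ and $E[\kappa]$ are contractible. So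
$$H_*^W(E^{\rm sing})\cong H_*^W(\Gamma),\tag{5}$$
compatibly with the maps to $H_*^W(pt)=H_*(W)$. Since $W$ preserves the two vertex types, it inverts no edge.

**Step 4: stabilizers in $W$.** We compute how much of $W$ each vertex and edge sees. Let $(a,b)\in\pi_0\times\pi_{p_0}$.

*Vertices $\kappa=Zx$.* If $aZxb^{-1}=Zx$, then $xbx^{-1}\in aZ\subset\pi_0$. Also $xbx^{-1}\in\pi_{\bar xp_0}$, and $\bar xp_0\ne0$ by (2). So $xbx^{-1}\in\pi_0\cap\pi_{\bar xp_0}=Z$, whence $b\in Z$ and $a\in Z$. Thus $W_\kappa\subset C$. Conversely $C$ fixes every $\kappa$, so $W_\kappa=C$.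

*Edges.* $C$ also fixes every $T$, a union of $Z$-cosets. So $C$ acts trivially on $\Gamma$, and every edge has stabilizer $C$.

*Vertices $T=\pi_px$, $p\in\mathcal P$.* Suppose $aTb^{-1}=T$. The set of quotients $TT^{-1}$ is $\pi_p$, and that of $aTb^{-1}$ is $a\pi_pa^{-1}=\pi_{\bar ap}$. So $\pi_{\bar ap}=\pi_p$, hence $\bar ap=p$ and $a\in\pi_0\cap\pi_p$. Then $aT=T$, so $Tb^{-1}=T$, which means $xb^{-1}x^{-1}\in\pi_p$, that is, $b\in\pi_{p'}\cap\pi_{p_0}$ with $p'=\overline{x^{-1}}p$. If $p\ne0$, then $a\in\pi_0\cap\pi_p=Z$, and
$$W_T\subset(Z\times\pi_{p_0})/\Delta Z\cong\pi_{p_0}\quad\text{via }(z,b)\mapsto z^{-1}b .$$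
If $p=0$, then $p'\in\Lambda\not\ni p_0$, so $b\in Z$ and $W_T\subset(\pi_0\times Z)/\Delta Z\cong\pi_0$ via $(a,z)\mapsto az^{-1}$. In both cases $W_T$ is free abelian of rank $\le1+s$, and $C$ corresponds to $Z$, so $W_T/C$ embeds in $\pi_{p_0}/Z$ or $\pi_0/Z$, each $\cong\mathbb Z/2\times\mathbb Z^s$.

*Vertices $T=\Lambda'x$.* Since $\Lambda'$ is normal, $aTb^{-1}=\Lambda'axb^{-1}$, and since $\pi/\Lambda'$ is abelian this equals $T$ iff $a\equiv b\bmod\Lambda'$. So $W_T=W_+:=\{(a,b)\in\tilde W:a\equiv b\bmod\Lambda'\}/\Delta Z$. Now $\tau\equiv t$ and $f_0\equiv f$ mod $\Lambda$, so $c^id_0^k\varphi^j\varphi'^l$ lies in $W_+$ iff $i\equiv k\bmod2$ and $j=l$, and then it equals $\varepsilon^kc^{i-k}(\varphi\varphi')^j$. Hence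
$$W_+=\langle\varepsilon\rangle\times\langle c^2\rangle\ (s=0),\qquad W_+=\langle\varepsilon\rangle\times\langle c^2,\varphi\varphi'\rangle\ (s=1).$$

It was essential to use two inequivalent points $0$ and $p_0$. Had we put $p_0=0$, the vertex $T=\pi_0$ would satisfy $aTb^{-1}=T$ for all $a,b\in\pi_0$, its stabilizer would be all of $W$, and (4) would be no contradiction.

## 10. The stabilizers are too small to carry $\iota$

For the graph $\Gamma$ with vertex set $\Gamma^0$, properties 3 and 4 give $H_j^W(\Gamma^0)=\bigoplus_vH_j(W_v)$ and $H_j^W(\Gamma,\Gamma^0)=\bigoplus_eH_{j-1}(W_e)$, summed over orbits of vertices and edges. The same holds for $\bar W$. We show that (4), in the form given by (5), is impossible.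

**Case $s=1$, $R=\mathbb F_2$: rank is missing.** $H_4^W(\Gamma,\Gamma^0)$ is a direct sum of copies of $H_3(C)=0$, as $C\cong\mathbb Z$. So $H_4^W(\Gamma)$ is the image of $\bigoplus_vH_4(W_v)$. Here $H_4(C)=0$ takes care of the vertices $\kappa$, and $H_4(W_T)=0$ for $T=\pi_px$, since $W_T$ is free abelian of rank $\le2$. There remain the copies of $H_4(W_+)$, where $W_+=F\times U_+$ and $U_+=\langle c^2,\varphi\varphi'\rangle\subset U$ has rank $2$. By Künneth $H_4(W_+)=\bigoplus_{q\le2}H_{4-q}(F)\otimes H_q(U_+)$, and by naturality its image in $H_4(W)$ lies in $\bigoplus_{q\le2}H_{4-q}(F)\otimes H_q(U)$. But $\iota$ is a nonzero element of the different summand $H_1(F)\otimes H_3(U)$. This contradicts (4).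

**Case $s=0$, $R=\mathbb Z$: a second $\mathbb Z/2$ is missing.** Since $C$ acts trivially on $\Gamma$, the composite $H_2^W(\Gamma)\to H_2(W)\to H_2(\bar W)$ factors through $H_2^{\bar W}(\Gamma)$. Edges and vertices $\kappa$ have trivial $\bar W$-stabilizer. A vertex $T$ has stabilizer $W_T/C$, which is trivial or $\mathbb Z/2$: a subgroup of $\mathbb Z/2$ for $\pi_px$, and $W_+/C\cong\mathbb Z/2$ for $\Lambda'x$. Since $H_2(\mathbb Z/2;\mathbb Z)=0$ and $H_1(1)=0$, the exact sequence
$$\bigoplus_vH_2(\bar W_v;\mathbb Z)\to H_2^{\bar W}(\Gamma;\mathbb Z)\to\bigoplus_eH_1(\bar W_e;\mathbb Z)$$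
gives $H_2^{\bar W}(\Gamma;\mathbb Z)=0$. So (4) would force $\iota\mapsto0$ in $H_2(\bar W;\mathbb Z)$, whereas by Section 7 its image is $\pm[\bar c]\times[\bar d_0]\ne0$. This is a contradiction.

So (1) holds in both cases, and Theorem 1 is proved. $\blacksquare$ In particular $M(1,1)$ is a closed connected symplectic $4$-manifold with an effective symplectic $S^1$-action and $\mathrm{TC}=8>7$.

## 11. Products with tori: every pair $(n,k)$ with $n\ge2$

It remains to prove Theorem 2(b),(c). We multiply the manifolds $M(m,s)$ by tori, using Lemma 2 for the lower bound and the product inequality for the upper bound.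

**Proof of (c).** Let $a\ge1$, $b\ge0$, $k=a+2b$, $n\ge2a+b$. Choose $m_1,\dots,m_a\ge1$ with $\sum(m_i+1)=n-b$, which is possible since $n-b\ge2a$. Let
$$M=\prod_{i=1}^aM(m_i,1)\times T^{2b}$$
with the product symplectic form and the factorwise action of $T^a\times T^{2b}=T^k$, with $T^{2b}$ acting on itself by translations. The action is effective and symplectic, and $\dim M=\sum(2m_i+2)+2b=2n$.

By (1) for $s=1$ the classes $z_i=h_*[M(m_i,1)^2]\in H_{4(m_i+1)}(E(\pi_i)/G_i;\mathbb F_2)$ are nonzero. By the torus example of Section 5, $[T^{2b}\times pt]$ maps to a nonzero class of degree $2b$. By Künneth over the field $\mathbb F_2$ their cross product is nonzero, so Lemma 2 gives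
$$\mathrm{TC}(M)\ge\sum4(m_i+1)+2b=4(n-b)+2b=4n-2b .$$
The product inequality gives $\mathrm{TC}(M)\le\sum2\dim M(m_i,1)+\mathrm{TC}(T^{2b})=4(n-b)+2b$. So $\mathrm{TC}(M)=4n-2b=2\dim M-2b$. For $1\le k\le n/2$ take $a=k$, $b=0$, to get $\mathrm{TC}(M)=2\dim M$.

**Proof of (b), $k=1+2b$ odd.** Take $a=1$ in (c). This requires $n\ge2+b=(k+3)/2$. For $k=1$ this is $n\ge2$; for $k\ge3$ it follows from $n\ge k\ge(k+3)/2$. Then $\mathrm{TC}(M)=4n-2b=4n-k+1=2\dim M-k+1$.

**Proof of (b), $k=2+2b$ even.** Let $m=n-1-b$; it is $\ge1$ since $n\ge k\ge(k+2)/2=b+2$. Let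
$$M=M(m,0)\times T^{2b+1}=(M(m,0)\times S^1)\times T^{2b},$$
which is symplectic of dimension $2m+2+2b=2n$, with an effective symplectic action of $T^2\times T^{2b}=T^k$.

By (1) for $s=0$, $z:=h_*[M(m,0)^2]\ne0$ in $H_{4m+2}(E/G;\mathbb Z)$. For the factor $T^{2b+1}$ the class $[T^{2b+1}\times pt]$ maps to a generator $g$ of $H_{2b+1}(T^{2b+1};\mathbb Z)\cong\mathbb Z$. Since $z\otimes g\neq0$ and the Künneth map is injective on the tensor product, $z\times g\ne0$. Lemma 2 yields
$$\mathrm{TC}(M)\ge4m+2+2b+1=4n-2b-1=4n-k+1,$$
and the product inequality $\mathrm{TC}(M)\le2(2m+1)+(2b+1)$ gives equality. So $\mathrm{TC}(M)=2\dim M-k+1$, and Theorem 2 is proved. $\blacksquare$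

For instance, $M(1,0)\times S^1$, of dimension $4$ with $k=2$, has $\mathrm{TC}=7>6$.
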